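\title{The modal $\mu$-calculus is doubly exponentially more succinct than modal logic over a single relation}

\begin{abstract}
Some formulas of the modal $\mu$-calculus are equivalent to modal formulas without fixpoints. We prove that, already over Kripke structures with a single accessibility relation, the shortest such modal formula can be doubly exponentially longer, which confirms a conjecture from a paper of Jung and Ko{\l}odziejski. The witnessing formulas have length $O(n)$ and one fixpoint operator, and they can be chosen without atomic propositions; every equivalent modal formula has length at least $2^{n2^n}$, even if it may use arbitrary Boolean connectives. A matching upper bound shows that the blow-up in length is exactly $2^{2^{\Theta(m)}}$ for formulas of length $m$, while the blow-up in modal depth and in the number of distinct subformulas is $2^{\Theta(m)}$.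
\end{abstract}

\section{Introduction}\label{sec:intro}

A formula of basic modal logic $\mathrm{ML}$ is evaluated at a point of a directed graph whose points are labeled by atomic propositions, and it looks only a bounded number of steps ahead: with $d$ nested modalities it sees paths of at most $d$ edges. The modal $\mu$-calculus $\mu\mathrm{ML}$ adds least and greatest fixpoints, and with them unbounded recursion. The formula $\mu X.(p\vee\Diamond X)$ says that a point satisfying $p$ is reachable. No $\mathrm{ML}$-formula says this, because a formula with at most $d$ nested modalities has the same value at the first points of two paths with $d+1$ edges that differ only in whether the last point satisfies $p$. A recursion can, however, stop for a reason written into the formula. In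
\[
\mu X.\bigl(p\vee(q\wedge\Box\neg q\wedge\Diamond X)\bigr)
\]
it stops after one step, since all successors of a point satisfying $\Box\neg q$ falsify $q$; the formula is equivalent to $p\vee(q\wedge\Box\neg q\wedge\Diamond p)$. When a fixpoint formula is equivalent to a modal one, how much longer may the modal formula have to be?

Say that $\mu\mathrm{ML}$ is \emph{doubly exponentially more succinct} than $\mathrm{ML}$ if there is a sequence $(\varphi_n)_{n\in\mathbb N}$ of $\mu\mathrm{ML}$-formulas of length polynomial in $n$ such that each $\varphi_n$ is equivalent to an $\mathrm{ML}$-formula and every $\mathrm{ML}$-formula equivalent to $\varphi_n$ has length at least $2^{2^n}$. This is known to hold in the multimodal setting, already with two actions $a$ and $b$, and the presence of two different actions is essential for the known argument. The conjecture, taken from \cite{JK}, is that it holds in the \emph{monomodal} setting as well, where structures have a single accessibility relation and formulas a single pair of modalities $\Diamond,\Box$. We prove the conjecture. From now on all formulas and structures are monomodal.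

One exponential is cheap. With $n$ propositions as the bits of a counter, a formula of length $O(n)$ can let a recursion run for $2^n-1$ steps and no longer, and an equivalent modal formula then needs that many nested modalities. But if the recursion variable occurs only once, unrolling the recursion produces a formula of length $O(n2^n)$ (Remark~\ref{rem:once}). A second exponential requires a recursion step that mentions the variable twice, in such a way that no rewriting removes the duplication. Two actions offer the step $\langle a\rangle X\vee\langle b\rangle X$. Its obvious imitations with one relation collapse: both $(e\wedge\Diamond X)\vee(\neg e\wedge\Diamond X)$ and $\Diamond(e\wedge X)\vee\Diamond(\neg e\wedge X)$ are equivalent to $\Diamond X$. Yet one relation still carries two modalities, and this is the reason to expect a positive answer: we use the step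
\begin{equation}\label{eq:step}
(e\wedge\Diamond X)\vee(\neg e\wedge\Box X).
\end{equation}

In the statements below, all lower bounds hold even if $\mathrm{ML}$-formulas may use arbitrary Boolean connectives, such as $\leftrightarrow$. The measures of size are defined in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:A}
For $n\ge1$ there is a $\mu\mathrm{ML}$-formula $\varphi_n$ of length $O(n)$, with a single fixpoint operator, that is equivalent to an $\mathrm{ML}$-formula, and such that every $\mathrm{ML}$-formula equivalent to $\varphi_n$ has length at least $2^{2^n}$.
\end{theorem}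

With $\varphi_0:=\varphi_1$ this is a sequence as the conjecture demands. The propositions can be dispensed with.

\begin{theorem}\label{thm:B}
For $n\ge2$ there is a $\mu\mathrm{ML}$-formula $\varphi_n$ of length $O(n)$, with a single fixpoint operator and without atomic propositions, that is equivalent to an $\mathrm{ML}$-formula, and such that every $\mathrm{ML}$-formula equivalent to $\varphi_n$ has length at least $2^{n2^n}$ and modal depth at least $n2^n-1$.
\end{theorem}

For $n\ge2$ Theorem~\ref{thm:B} contains Theorem~\ref{thm:A}; we prove Theorem~\ref{thm:A} first because it shows the construction without any encoding. There is no third exponential.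

\begin{theorem}\label{thm:C}
If a $\mu\mathrm{ML}$-formula of length $m$ is equivalent to an $\mathrm{ML}$-formula, then it is equivalent to one of modal depth at most $4^{2m}$, of length $2^{2^{O(m)}}$, and with $2^{O(m)}$ distinct subformulas.
\end{theorem}

\begin{corollary}\label{cor:D}
Let $\mathrm{len}(m)$, $\mathrm{dep}(m)$ and $\mathrm{dag}(m)$ be the maximum, over all $\mu\mathrm{ML}$-formulas of length at most $m$ that are equivalent to an $\mathrm{ML}$-formula, of the least length, the least modal depth and the least number of distinct subformulas, respectively, of an equivalent $\mathrm{ML}$-formula. Then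
\[
\mathrm{len}(m)=2^{2^{\Theta(m)}},\qquad \mathrm{dep}(m)=2^{\Theta(m)},\qquad \mathrm{dag}(m)=2^{\Theta(m)},
\]
and this remains true if the maximum is taken only over formulas without propositions.
\end{corollary}

So the gap is exactly doubly exponential when formulas are written as strings and exactly singly exponential when repeated subformulas are shared.

Section~\ref{sec:ladders} shows that the duplication in \eqref{eq:step} cannot be removed, and Section~\ref{sec:scheme} embeds this step in a fixpoint formula. A counter then bounds the recursion: a parallel one in Section~\ref{sec:A}, a serial one without propositions in Section~\ref{sec:B}. Section~\ref{sec:C} proves the upper bound and the corollary; it does not depend on Sections~\ref{sec:ladders}--\ref{sec:B} except for the lower bounds in the corollary.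

\section{Formulas, structures and measures of size}\label{sec:prelim}

A \emph{Kripke structure} $M$ consists of a set of points, a binary relation $\to$ on them, and for each point the set of atomic propositions true there. We write $\mathrm{succ}(s)=\{t:s\to t\}$. Formulas of $\mu\mathrm{ML}$ are built from $\top$, $\bot$, propositions and variables by $\neg,\wedge,\vee,\to,\Diamond,\Box$ and the binders $\mu X$, $\nu X$. In $\mu X.\Phi$ and $\nu X.\Phi$ the variable $X$ must occur positively in $\Phi$, that is, under an even number of negations, where the left side of an implication counts as a negation. Unless said otherwise, every variable in a formula is bound. The formula $\Diamond\xi$ holds at $s$ if $\xi$ holds at some successor of $s$, and $\Box\xi$ holds at $s$ if $\xi$ holds at all successors of $s$; thus a point without successors satisfies $\Box\bot$. By positivity, the map sending a set $S$ of points to the set of points where $\Phi$ holds when $X$ is read as $S$ is monotone, so it has a least and a greatest fixed point, and these are the sets where $\mu X.\Phi$ and $\nu X.\Phi$ hold. Formulas are \emph{equivalent} ($\equiv$) if they hold at the same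 points of all structures. Writing $\Phi(\xi)$ for the result of substituting $\xi$ for $X$, the lower bounds use only two facts about fixpoints:
\begin{equation}\label{eq:fix}
\mu X.\Phi\equiv\Phi(\mu X.\Phi),\qquad\text{and if $\xi$ implies $\xi'$ then $\Phi(\xi)$ implies $\Phi(\xi')$.}
\end{equation}

$\mathrm{ML}$ is the fragment without variables and binders. In lower bounds we allow $\mathrm{ML}$-formulas to use any Boolean connectives of any arity; the $\mathrm{ML}$-formulas that we construct use only the connectives listed above.

The \emph{length} $|\xi|$ is the number of symbols of $\xi$, a proposition or variable counting as one symbol. (Writing names over a fixed alphabet costs a logarithmic factor and changes nothing polynomial.) Notation such as $\bigwedge_i$ or $\Diamond^i$ abbreviates the formula written out in full. An \emph{occurrence} is a node of the syntax tree, and a \emph{modal occurrence} is an occurrence of a subformula $\Diamond\eta$ or $\Box\eta$; we write $\bigcirc\eta$ for either. The \emph{nesting depth} of a modal occurrence is the number of modal occurrences that contain it, itself included; it is \emph{outermost} if this number is $1$.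 The \emph{modal depth} of a formula is the largest nesting depth in it, and $0$ if there is no modal occurrence.

\section{A step that cannot be shared}\label{sec:ladders}

Iterate the step \eqref{eq:step} a fixed number of times:
\[
\theta_0=p,\qquad \theta_{k+1}=(e\wedge\Diamond\theta_k)\vee(\neg e\wedge\Box\theta_k).
\]
The formula $\theta_k$ describes a game of $k$ moves. A token is pushed along edges, by an existential player at points satisfying $e$ and by a universal player at the other points; a player who cannot move loses, and otherwise the existential player wins if the token ends on $p$. Written out, $\theta_k$ contains $2^k$ copies of $p$. We want to show that this is unavoidable, and the reason is already visible for $k=1$.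

\begin{example}\label{ex:one}
Every $\mathrm{ML}$-formula $\psi$ equivalent to $\theta_1=(e\wedge\Diamond p)\vee(\neg e\wedge\Box p)$ has at least two outermost modal occurrences. Take points $T,F$ without successors, with $p$ true only at $T$, and points $T_E,F_E,T_A,F_A$ with $e$ true exactly at $T_E,F_E$ and
\[
\mathrm{succ}(T_E)=\{T,F\},\quad \mathrm{succ}(F_E)=\{F\},\quad \mathrm{succ}(T_A)=\{T\},\quad \mathrm{succ}(F_A)=\{T,F\}.
\]
Then $\theta_1$ is true at $T_E,T_A$ and false at $F_E,F_A$. Since $T_E$ and $F_E$ satisfy the same propositions, some outermost modal occurrence of $\psi$ has different values at them, and likewise for $T_A,F_A$. One occurrence cannot do both jobs. If $\Diamond\eta$ distinguishes $T_E$ from $F_E$, then $\eta$ is true at $T$, so $\Diamond\eta$ is true at both $T_A$ and $F_A$. If $\Box\eta$ distinguishes $T_E$ from $F_E$, then $\eta$ is false at $T$, so $\Box\eta$ is false at both $T_A$ and $F_A$.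
\end{example}

To iterate the example we put the same four points on top of each of the pairs $T_E,F_E$ and $T_A,F_A$, and so on. The pairs are then indexed by words, the first letter naming the player to move. For use in Section~\ref{sec:B} we allow the two points of a pair to have further, common successors.

\begin{definition}\label{def:ladder}
Let $L\ge1$. An \emph{$L$-ladder} is a Kripke structure with distinct points $T_v,F_v$ for all words $v\in\{E,A\}^{\le L}$ and, for each nonempty word $v$, a set $G_v$ of points other than these, such that $T_v$ and $F_v$ satisfy the same propositions whenever $v\ne\varepsilon$, and for $|u|<L$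
\begin{align*}
\mathrm{succ}(T_{Eu})&=G_{Eu}\cup\{T_u,F_u\}, & \mathrm{succ}(F_{Eu})&=G_{Eu}\cup\{F_u\},\\
\mathrm{succ}(T_{Au})&=G_{Au}\cup\{T_u\}, & \mathrm{succ}(F_{Au})&=G_{Au}\cup\{T_u,F_u\}.
\end{align*}
A formula \emph{splits} $v$ if it has different truth values at $T_v$ and $F_v$.
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (Tu) at (0,0) {$T_u$};
\node (Fu) at (3,0) {$F_u$};
\node (TE) at (0,1.4) {$T_{Eu}$};
\node (FE) at (3,1.4) {$F_{Eu}$};
\node (TA) at (0,-1.4) {$T_{Au}$};
\node (FA) at (3,-1.4) {$F_{Au}$};
\draw[->,very thick] (TE)--(Tu);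
\draw[->] (TE)--(Fu);
\draw[->] (FE)--(Fu);
\draw[->] (TA)--(Tu);
\draw[->] (FA)--(Tu);
\draw[->,very thick] (FA)--(Fu);
\end{tikzpicture}
\caption{One rung of a ladder. The pairs $T_{Eu},F_{Eu}$ and $T_{Au},F_{Au}$ both point to the same pair $T_u,F_u$. Within each of these two pairs the successor sets differ by one point, reached by the thick edge: $T_u$ for the letter $E$ and $F_u$ for the letter $A$. Further successors common to both points of a pair are not drawn.}\label{fig:rung}
\end{figure}

For longer words a new difficulty appears. A formula that splits $EE$ and $AE$ must, one level down, split $E$ in both cases, and one and the same subformula may do this. Indeed $\theta_k$ has only $O(k)$ distinct subformulas, so no argument that counts subformulas can succeed. We count occurrences instead. An occurrence at nesting depth $2$ lies in a unique outermost occurrence; if the same occurrence served $EE$ and $AE$, then a single outermost occurrence would split both words, and the argument of Example~\ref{ex:one} excludes this.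

\begin{lemma}[Separation]\label{lem:sep}
Let $\psi$ be an $\mathrm{ML}$-formula that splits every $w\in\{E,A\}^L$ in some fixed $L$-ladder. Then $\psi$ has at least $2^L$ modal occurrences of nesting depth exactly $L$. Hence $|\psi|\ge2^{L+1}$, and $\psi$ has modal depth at least $L$.
\end{lemma}

\begin{proof}
We first make three observations.

(a) \emph{If $v\ne\varepsilon$ and $\xi$ splits $v$, then some outermost modal occurrence of $\xi$ splits $v$.} The formula $\xi$ is a Boolean combination of its outermost modal occurrences, of propositions and of constants, and propositions and constants agree on $T_v,F_v$.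

(b) \emph{If $\bigcirc\eta$ splits $xu$, with $x\in\{E,A\}$, then $\eta$ splits $u$.} One of the two points $T_{xu},F_{xu}$ has the successors of the other and one more, namely $y=T_u$ if $x=E$ and $y=F_u$ if $x=A$ (Figure~\ref{fig:rung}). The other point $y'$ of the pair $T_u,F_u$ is a common successor. Let $\bigcirc=\Diamond$. If $\eta$ held at a common successor, $\Diamond\eta$ would be true at both points; so $\eta$ fails at all common successors, in particular at $y'$, and it holds at $y$, since otherwise $\Diamond\eta$ would be false at both points. Let $\bigcirc=\Box$. If $\eta$ failed at a common successor, $\Box\eta$ would be false at both points; so $\eta$ holds at all common successors, in particular at $y'$, and it fails at $y$, since otherwise $\Box\eta$ would be true at both points.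

(c) \emph{No formula $\bigcirc\eta$ splits both $Eu$ and $Au$.} By the proof of (b), if $\Diamond\eta$ splits $Eu$ then $\eta$ holds at $T_u$, and if it splits $Au$ then $\eta$ fails at $T_u$. If $\Box\eta$ splits $Eu$ then $\eta$ fails at $T_u$, and if it splits $Au$ then $\eta$ holds at $T_u$.

Let $w=x_1\cdots x_L$. Starting from $\psi$ and applying (a) and (b) alternately, we obtain modal occurrences $M_i=\bigcirc_i\eta_i$ for $1\le i\le L$ such that $M_1$ is outermost in $\psi$, $M_{i+1}$ is outermost in $\eta_i$, and $M_i$ splits $x_i\cdots x_L$. Fix such a chain for each $w$ and let $M(w)=M_L$. The modal occurrences of $\psi$ that contain $M(w)$ are exactly $M_1,\dots,M_L$. So $M(w)$ has nesting depth $L$, and it determines the whole chain.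

The map $w\mapsto M(w)$ is injective. Suppose $M(w)=M(w')$ with $w'=x'_1\cdots x'_L$; then $w$ and $w'$ have the same chain. We show $x_i=x'_i$ by downward induction on $i$. If $x_j=x'_j$ for all $j>i$, let $u=x_{i+1}\cdots x_L$ (the empty word if $i=L$). Then $M_i$ splits both $x_iu$ and $x'_iu$, so $x_i=x'_i$ by (c).

Thus there are at least $2^L$ modal occurrences of nesting depth $L$. None of them contains another, because they have equal nesting depth, so they occupy disjoint parts of $\psi$; each has at least two symbols.
\end{proof}

\begin{remark}\label{rem:share}
Equality of the propositions is used in (a), and the fact that $G_v$ is common to $T_v$ and $F_v$ is used in (b). The essential feature is used in (c): the pairs for $Eu$ and $Au$ point to the \emph{same} pair $T_u,F_u$, which therefore cannot know who moved last. If it could, the bound would fail. Consider structures in which a proposition $e'$ records this, so that $s\to t$ implies that $t\models e'$ iff $s\models e$. There the step \eqref{eq:step} can be written $e\leftrightarrow\Diamond(e'\leftrightarrow X)$, which reads $\Diamond X$ where $e$ holds and $\neg\Diamond\neg X$ where it fails. The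 variable occurs once, and on such structures $\theta_k$ is expressed in length $O(k)$.
\end{remark}

\section{The step inside a fixpoint}\label{sec:scheme}

We need a short formula that plays the game for exponentially many moves and then stops. Both constructions have the same shape. Fix $\mathrm{ML}$-formulas $\zeta,\alpha,\beta,e,\rho$, to be read as follows: the game starts where $\zeta$ holds, the existential player has won where $\alpha$ holds, the game may continue where $\beta$ holds, $e$ says who moves, and the token may be moved only to points satisfying $\rho$. Put
\[
\Diamond_\rho\xi=\Diamond(\rho\wedge\xi),\qquad \Box_\rho\xi=\Box(\neg\rho\vee\xi),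
\]
\begin{equation}\label{eq:Phi}
\Phi(X)=\alpha\vee\Bigl(\beta\wedge\bigl((e\wedge\Diamond_\rho X)\vee(\neg e\wedge\Box_\rho X)\bigr)\Bigr).
\end{equation}
A \emph{$\rho$-successor} is a successor satisfying $\rho$, and a \emph{$\rho$-path} is a path all of whose points after the first satisfy $\rho$. Let $X_0=\bot$ and $X_{i+1}=\Phi(X_i)$; these are $\mathrm{ML}$-formulas. In general no single $X_i$ is equivalent to $\mu X.\Phi$. It is, once $\beta$ cannot hold along long paths.

\begin{lemma}[Unrolling]\label{lem:unroll}
Let $D\ge1$. Suppose that no structure has a $\rho$-path $u_0\to u_1\to\dots\to u_{D-1}$ with $u_0\models\zeta$ and $u_i\models\beta$ for all $i$. Then $\zeta\wedge\mu X.\Phi\equiv\zeta\wedge X_D$.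
\end{lemma}

\begin{proof}
By \eqref{eq:fix} and induction, each $X_i$ implies $\mu X.\Phi$. For the converse we claim: if $j\ge1$ and $u\models\mu X.\Phi\wedge\neg X_j$, then $u\models\beta$, and $u$ has a $\rho$-successor satisfying $\mu X.\Phi\wedge\neg X_{j-1}$. Indeed $u\models\Phi(\mu X.\Phi)$ and $u\not\models\Phi(X_{j-1})$. The second fact gives $u\not\models\alpha$, and then the first gives $u\models\beta$. If $u\models e$, then some $\rho$-successor satisfies $\mu X.\Phi$ and no $\rho$-successor satisfies $X_{j-1}$. If $u\not\models e$, then all $\rho$-successors satisfy $\mu X.\Phi$ and some $\rho$-successor falsifies $X_{j-1}$. Either way the claim follows.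

If $u_0\models\zeta\wedge\mu X.\Phi\wedge\neg X_D$, the claim for $j=D,D-1,\dots,1$ yields a $\rho$-path $u_0\to\dots\to u_{D-1}$ all of whose points satisfy $\beta$, contrary to the hypothesis.
\end{proof}

The next lemma says that on a suitably labeled ladder the existential player wins from $T_v$ and loses from $F_v$.

\begin{lemma}[Evaluation on a ladder]\label{lem:eval}
Suppose that in an $L$-ladder
\begin{enumerate}
\item all $T_v,F_v$ satisfy $\rho$, and no point of any $G_v$ does;
\item for $v\ne\varepsilon$, the points $T_v,F_v$ satisfy $\beta\wedge\neg\alpha$, and they satisfy $e$ iff $v$ begins with $E$;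
\item $T_\varepsilon\models\alpha$ and $F_\varepsilon\not\models\alpha$;
\item $F_\varepsilon\not\models\beta$, or else $F_\varepsilon\models e$ and $F_\varepsilon$ has no $\rho$-successor.
\end{enumerate}
Then $T_v\models\mu X.\Phi$ and $F_v\not\models\mu X.\Phi$ for all $v$.
\end{lemma}

\begin{proof}
We use $\mu X.\Phi\equiv\Phi(\mu X.\Phi)$ and induction on $|v|$. For $v=\varepsilon$, the point $T_\varepsilon$ satisfies the first disjunct of $\Phi$, and $F_\varepsilon$ falsifies both disjuncts by (3) and (4). For $v\ne\varepsilon$, by (2) the formula $\mu X.\Phi$ has at $T_v,F_v$ the value of $\Diamond_\rho\,\mu X.\Phi$ if $v=Eu$ and of $\Box_\rho\,\mu X.\Phi$ if $v=Au$. By (1) the $\rho$-successors are the successors among $T_u,F_u$, and by induction $\mu X.\Phi$ is true at $T_u$ and false at $F_u$. Now $T_{Eu}$ has the $\rho$-successor $T_u$; the only $\rho$-successor of $F_{Eu}$ is $F_u$; the only $\rho$-successor of $T_{Au}$ is $T_u$; and $F_{Au}$ has the $\rho$-successor $F_u$.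
\end{proof}

It remains to find a short $\beta$ that is impossible along very long paths, for Lemma~\ref{lem:unroll}, and true along a long ladder, for Lemma~\ref{lem:eval}. A binary counter does this. The usual rule, that a bit flips iff all lower bits are $1$, leads to formulas of quadratic length; the following form refers only to the neighboring bit.

\begin{lemma}[Incrementation]\label{lem:inc}
Let $x,y\in\{0,\dots,2^n-1\}$ have bits $x_i,y_i$ $(0\le i<n)$, bit $0$ being the least significant. Then $y\equiv x+1\pmod{2^n}$ iff
\begin{equation}\label{eq:carry}
y_0\ne x_0\quad\text{and, for }1\le i<n:\quad y_i\ne x_i\iff(x_{i-1},y_{i-1})=(1,0).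
\end{equation}
In this case $(x_{n-1},y_{n-1})=(1,0)$ iff $x=2^n-1$, and $y=x+1$ if $x\neq2^n-1$.
\end{lemma}

\begin{proof}
Let $y\equiv x+1$. Bit $i$ flips iff $x_0=\dots=x_{i-1}=1$. So bit $0$ flips, and for $i\ge1$ bit $i$ flips iff $x_{i-1}=1$ and bit $i-1$ flips, which is \eqref{eq:carry}. Conversely, \eqref{eq:carry} determines $y_0,y_1,\dots$ successively from $x$, so it has no other solution. Finally, $x_{n-1}=1$ and bit $n-1$ flips iff all bits of $x$ are $1$.
\end{proof}

\section{A counter in the propositions}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n\ge1$ and $N=2^n$. We use propositions $c_0,\dots,c_{n-1},e,p$ and call $\sum_{i:\,c_i\text{ true}}2^i$ the \emph{value} of a point. The token may be moved to any successor, so the counter must be correct at all of them; this is why the following formulas use $\Box$ only. Put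
\[
\mathrm{flip}_i=(c_i\wedge\Box\neg c_i)\vee(\neg c_i\wedge\Box c_i),\qquad
\mathrm{stay}_i=(c_i\wedge\Box c_i)\vee(\neg c_i\wedge\Box\neg c_i),
\]
\[
\mathrm{Next}=\mathrm{flip}_0\wedge\bigwedge_{i=1}^{n-1}\Bigl[\bigl(c_{i-1}\wedge\Box\neg c_{i-1}\wedge\mathrm{flip}_i\bigr)\vee\bigl((\neg c_{i-1}\vee\Box c_{i-1})\wedge\mathrm{stay}_i\bigr)\Bigr],
\]
and $\mathrm{Max}=\bigwedge_ic_i$, and let
\[
\varphi_n=\mu X.\Bigl((\mathrm{Max}\wedge p)\vee\bigl(\neg\mathrm{Max}\wedge\mathrm{Next}\wedge((e\wedge\Diamond X)\vee(\neg e\wedge\Box X))\bigr)\Bigr).
\]
Then $|\varphi_n|=O(n)$, and $\varphi_n\equiv\zeta\wedge\mu X.\Phi$ for $\zeta=\rho=\top$, $\alpha=\mathrm{Max}\wedge p$ and $\beta=\neg\mathrm{Max}\wedge\mathrm{Next}$.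

\emph{Equivalence to an $\mathrm{ML}$-formula.} Let $s\models\beta$ and $s\to t$, with values $x$ and $y$. We check \eqref{eq:carry}. Bit $0$ differs by $\mathrm{flip}_0$. Let $i\ge1$. If $(x_{i-1},y_{i-1})=(1,0)$, then $\neg c_{i-1}\vee\Box c_{i-1}$ fails at $s$, so the first disjunct of the $i$th bracket holds, and $\mathrm{flip}_i$ gives $y_i\ne x_i$. Otherwise $c_{i-1}\wedge\Box\neg c_{i-1}$ fails at $s$, so the second disjunct holds, and $\mathrm{stay}_i$ gives $y_i=x_i$. As $\neg\mathrm{Max}$ excludes $x=N-1$, Lemma~\ref{lem:inc} gives $y=x+1$. On a path $u_0\to\dots\to u_{N-1}$ of points satisfying $\beta$ the value would increase $N-1$ times, so $u_{N-1}$ would satisfy $\mathrm{Max}$, contradicting $\beta$. Lemma~\ref{lem:unroll} with $D=N$ gives $\varphi_n\equiv X_N$.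

\emph{Lower bound.} Let $L=N-1\ge1$. Take the $L$-ladder that consists of the points $T_v,F_v$ only, with all $G_v=\emptyset$ and with $T_\varepsilon,F_\varepsilon$ having no successors. Give $T_v,F_v$ the value $L-|v|$, let $e$ hold at them iff $v$ begins with $E$, let $p$ hold only at $T_\varepsilon$, and let all other propositions be false everywhere.

Let $s$ be $T_v$ or $F_v$ with $v\ne\varepsilon$. Its value $x$ is less than $N-1$, so $s\models\neg\mathrm{Max}\wedge\neg\alpha$, and all its successors have value $y=x+1$. Hence $s\models\mathrm{flip}_i$ if $x_i\ne y_i$ and $s\models\mathrm{stay}_i$ if $x_i=y_i$. By \eqref{eq:carry}, $\mathrm{flip}_0$ holds; if $(x_{i-1},y_{i-1})=(1,0)$, then $c_{i-1}\wedge\Box\neg c_{i-1}$ and $\mathrm{flip}_i$ hold; and otherwise $\neg c_{i-1}\vee\Box c_{i-1}$ and $\mathrm{stay}_i$ hold. So $s\models\mathrm{Next}$. The points $T_\varepsilon,F_\varepsilon$ satisfy $\mathrm{Max}$, whence $T_\varepsilon\models\alpha$, $F_\varepsilon\not\models\alpha$ and $F_\varepsilon\not\models\beta$. By Lemma~\ref{lem:eval}, $\varphi_n$ splits every $w\in\{E,A\}^L$, and so does every equivalent $\mathrm{ML}$-formula. By Lemma~\ref{lem:sep} such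 a formula has length at least $2^{L+1}=2^{2^n}$.
\end{proof}

For $n=1$, writing $c=c_0$, we have $\mathrm{Max}=c$ and $\mathrm{Next}=\mathrm{flip}_0$. At points satisfying $c$ the formula $\varphi_1$ has the value of $p$, so $\varphi_1\equiv(c\wedge p)\vee(\neg c\wedge\Box c\wedge\theta_1)$, and the ladder is that of Example~\ref{ex:one} with $c$ true at $T$ and $F$.

\begin{remark}\label{rem:once}
The counter alone gives one exponential only. Replace the step \eqref{eq:step} in $\varphi_n$ by $\Diamond X$. This is the case $e=\top$ of \eqref{eq:Phi}, so the new formula is equivalent to its $N$-fold unrolling, which has length $O(n2^n)$ because $X$ occurs once. An equivalent $\mathrm{ML}$-formula has modal depth at least $N-1$, since it must detect whether $p$ holds at the end of a path whose points have values $0,1,\dots,N-1$.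
\end{remark}

\section{A counter without propositions}\label{sec:B}

Without propositions, a point can carry information only in the shape of what lies below it. The formula
\[
\gamma_i=\Diamond^i\top\wedge\Box^{i+1}\bot
\]
says that the longest path from the point has exactly $i$ edges, and a point can be labeled by giving it a successor that satisfies $\gamma_i$. These labeling successors are the sets $G_v$ of a ladder, and $\rho$ must keep the token away from them. Encoding the $n$ bits of Section~\ref{sec:A} by $n$ different labels would make the formula quadratic, as $|\gamma_i|$ grows linearly in $i$. We use a constant number of labels and write the counter \emph{serially}: a path is cut into blocks of $n$ points, each block holds one counter value with one bit per point, least significant bit first, and a bit is compared with the bit $n$ steps ahead. The comparison costs $O(n)$ symbols but is the same for all bit positions, so it is written a bounded number of times. As a by-product the game lasts about $n2^n$ moves instead of $2^n$.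

Let $n\ge2$, and abbreviate
\[
b=\Diamond\gamma_0,\qquad h=\Diamond\gamma_1,\qquad e=\Diamond\gamma_2,\qquad p=\Diamond\gamma_3,\qquad\rho=\Diamond^5\top .
\]
Here $b$ is the bit, and $h$ marks the head, i.e.\ the first point, of a block. Put
\[
\mathrm{Flip}=(b\wedge\Box_\rho^n\neg b)\vee(\neg b\wedge\Box_\rho^nb),\qquad
\mathrm{Stay}=(b\wedge\Box_\rho^nb)\vee(\neg b\wedge\Box_\rho^n\neg b),
\]
and $\mathrm{Mark}=\mathrm{Mark}_n$, where $\mathrm{Mark}_1=\Box_\rho h$ and $\mathrm{Mark}_{j+1}=\Box_\rho(\neg h\wedge\mathrm{Mark}_j)$. Thus $\Box_\rho^n\xi$ holds at $s$ iff every $\rho$-path from $s$ with $n$ edges ends in a point satisfying $\xi$, and $\mathrm{Mark}$ holds at $s$ iff every $\rho$-path from $s$ with $j$ edges ends in a point falsifying $h$ when $1\le j<n$ and satisfying $h$ when $j=n$. Let $\mathrm{Check}=\mathrm{Head}\wedge(\mathrm{Carry}\vee\mathrm{NoCarry})$ with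
\begin{align*}
\mathrm{Head}&=\neg h\vee(\mathrm{Mark}\wedge\mathrm{Flip}),\\
\mathrm{Carry}&=b\wedge\Box_\rho^n\neg b\wedge\Box_\rho(\neg h\wedge\mathrm{Flip}),\\
\mathrm{NoCarry}&=(\neg b\vee\Box_\rho^nb)\wedge\Box_\rho(h\vee\mathrm{Stay}).
\end{align*}
$\mathrm{Head}$ places the next head and flips bit $0$. The other two formulas pass the rule \eqref{eq:carry} from a point to the next one, and the conjunct $\neg h$ in $\mathrm{Carry}$ forbids a carry out of the last bit of a block; it plays the role of $\neg\mathrm{Max}$. Define
\[
\varphi_n=h\wedge\mu X.\Bigl(p\vee\bigl(\mathrm{Check}\wedge((e\wedge\Diamond_\rho X)\vee(\neg e\wedge\Box_\rho X))\bigr)\Bigr).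
\]

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The formulas $b,h,e,p,\rho$ have constant length, $\mathrm{Mark}$ has length $O(n)$ and occurs once, and $\Box_\rho^n$ occurs a bounded number of times. So $|\varphi_n|=O(n)$. The formula is $\zeta\wedge\mu X.\Phi$ with $\zeta=h$, $\alpha=p$, $\beta=\mathrm{Check}$.

\medskip\noindent\emph{Equivalence to an $\mathrm{ML}$-formula.} Let $u_0\to\dots\to u_t$ be a $\rho$-path with $u_0\models h$ and $u_s\models\mathrm{Check}$ for all $s$. If $u_s\models h$, then $u_s\models\mathrm{Mark}$ by $\mathrm{Head}$, so $u_{s+1},\dots,u_{s+n-1}$ falsify $h$ and $u_{s+n}$ satisfies it, as far as these indices are at most $t$. Starting from $u_0\models h$ (this is where $\zeta$ is needed), we get that $u_s\models h$ iff $n\mid s$. Let $\delta_s\in\{0,1\}$ be the truth value of $b$ at $u_s$. If $s+n\le t$, then $\mathrm{Flip}$ at $u_s$ gives $\delta_{s+n}\ne\delta_s$ and $\mathrm{Stay}$ at $u_s$ gives $\delta_{s+n}=\delta_s$. Moreover, if $(\delta_s,\delta_{s+n})=(1,0)$, then $\neg b\vee\Box_\rho^nb$ fails at $u_s$, so $u_s\models\mathrm{Carry}$; and otherwise $b\wedge\Box_\rho^n\neg b$ fails at $u_s$, so $u_s\models\mathrm{NoCarry}$.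 Consequently:
\begin{enumerate}
\item[(i)] If $n\mid s$ and $s+n\le t$, then $\delta_{s+n}\ne\delta_s$, because $u_s\models\mathrm{Flip}$ by $\mathrm{Head}$.
\item[(ii)] If $n\nmid s+1$ and $s+1+n\le t$, then $\delta_{s+1+n}\ne\delta_{s+1}$ iff $(\delta_s,\delta_{s+n})=(1,0)$. For if $(\delta_s,\delta_{s+n})=(1,0)$, then $\mathrm{Carry}$ gives $u_{s+1}\models\mathrm{Flip}$; otherwise $\mathrm{NoCarry}$ gives $u_{s+1}\models h\vee\mathrm{Stay}$, and $u_{s+1}\not\models h$.
\item[(iii)] If $n\mid s+1$ and $s+n\le t$, then $(\delta_s,\delta_{s+n})\ne(1,0)$, since $\mathrm{Carry}$ at $u_s$ would give $u_{s+1}\models\neg h$.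
\end{enumerate}
Call block $k$ \emph{complete} if $(k+1)n-1\le t$, and then let $\kappa_k=\sum_{j<n}\delta_{kn+j}2^j$. Suppose blocks $k$ and $k+1$ are complete, so $(k+2)n-1\le t$. Item (i) with $s=kn$ and item (ii) with $s=kn+j-1$ for $1\le j<n$ give \eqref{eq:carry} for $x=\kappa_k$, $y=\kappa_{k+1}$, and item (iii) with $s=kn+n-1$ says that the top bit does not go from $1$ to $0$. By Lemma~\ref{lem:inc}, $\kappa_{k+1}=\kappa_k+1$. Since all $\kappa_k$ lie in $\{0,\dots,2^n-1\}$, at most $2^n$ blocks are complete, and the path has fewer than $D=(2^n+1)n$ points. Lemma~\ref{lem:unroll} gives $\varphi_n\equiv h\wedge X_D$.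

\medskip\noindent\emph{The ladder.} Let $L=n2^n-1$. Take points $g_0,\dots,g_4$ with $\mathrm{succ}(g_0)=\emptyset$ and $\mathrm{succ}(g_i)=\{g_{i-1}\}$, and points $T_v,F_v$ for $|v|\le L$. No proposition holds anywhere. The \emph{level} of $T_v,F_v$ is $s=L-|v|\in\{0,\dots,L\}$; level $s$ is position $s\bmod n$ of block $\lfloor s/n\rfloor$, and $\delta_s$ denotes bit $s\bmod n$ of the number $\lfloor s/n\rfloor$. (For $n=2$ the levels are $0,\dots,7$ and the bits are $00\;10\;01\;11$.) For $v\ne\varepsilon$ of level $s$, the points $T_v,F_v$ have the successors of Definition~\ref{def:ladder}, where $G_v\subseteq\{g_0,g_1,g_2,g_4\}$ is given by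
\[
g_4\in G_v,\qquad g_0\in G_v\iff\delta_s=1,\qquad g_1\in G_v\iff n\mid s,\qquad g_2\in G_v\iff v\text{ begins with }E.
\]
Level $L$ is position $n-1$ of block $2^n-1$, so $\delta_L=1$, and $n\nmid L$ because $n\ge2$. Accordingly we let $\mathrm{succ}(T_\varepsilon)=\{g_0,g_3,g_4\}$ and $\mathrm{succ}(F_\varepsilon)=\{g_0,g_2,g_4\}$.

This is an $L$-ladder. The longest path from $g_i$ has $i\le4$ edges, while every $T_v,F_v$ starts a path with $5$ edges through $g_4$. So all $T_v,F_v$ satisfy $\rho$, no $g_i$ does, and $\gamma_i$ for $i\le3$ holds at $g_i$ only. Hence a point $T_v$ or $F_v$ of level $s$, including $s=L$, satisfies $b$ iff $\delta_s=1$ and $h$ iff $n\mid s$; for $v\ne\varepsilon$ it satisfies $e$ iff $v$ begins with $E$; $F_\varepsilon\models e$; and among the points $T_v,F_v$ only $T_\varepsilon$ satisfies $p$. A point of level $s<L$ has $\rho$-successors, all of level $s+1$, and points of level $L$ have none. Therefore, at level $s$, the formulas $\Box_\rho^nb$ and $\Box_\rho^n\neg b$ express $\delta_{s+n}=1$ and $\delta_{s+n}=0$ if $s+n\le L$, and both are true if $s+n>L$, in which case $\mathrm{Flip}$ and $\mathrm{Stay}$ both reduce to $b\vee\neg b$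 and are true.

\medskip\noindent\emph{$\mathrm{Check}$ holds at every $T_v,F_v$.} Let the point have level $s=kn+j$ with $0\le j<n$.

$\mathrm{Head}$: if $j\neq0$ then $\neg h$ holds. If $j=0$, then $\mathrm{Mark}$ holds because $h$ holds exactly at the levels divisible by $n$, and $\mathrm{Flip}$ holds because bit $0$ of $k$ and bit $0$ of $k+1$ differ (if $s+n\le L$) or vacuously (if $s+n>L$).

$\mathrm{Carry}\vee\mathrm{NoCarry}$, case $s+n\le L$: then $(k+1)n\le L$ gives $k+1\le2^n-1$, all levels of block $k+1$ are at most $(k+2)n-1\le L$, and Lemma~\ref{lem:inc} applies to $x=k\neq2^n-1$, $y=k+1$. Suppose $(\delta_s,\delta_{s+n})=(x_j,y_j)=(1,0)$. Then $b\wedge\Box_\rho^n\neg b$ holds, and $j\ne n-1$ by the last part of the lemma. So level $s+1$ is position $j+1$ of block $k$, it falsifies $h$, and it satisfies $\mathrm{Flip}$ since $x_{j+1}\ne y_{j+1}$. Thus $\mathrm{Carry}$ holds. Suppose $(x_j,y_j)\ne(1,0)$. Then $\neg b\vee\Box_\rho^nb$ holds. If $j=n-1$, level $s+1$ satisfies $h$; if $j<n-1$, it satisfies $\mathrm{Stay}$ since $x_{j+1}=y_{j+1}$. Thus $\mathrm{NoCarry}$ holds.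

Case $s+n>L$: then $\Box_\rho^nb$ is true, and $\mathrm{Stay}$ is true at level $s+1$ if there is such a level. Thus $\mathrm{NoCarry}$ holds.

\medskip\noindent\emph{Conclusion.} Conditions (1)--(4) of Lemma~\ref{lem:eval} are verified, (4) in its second form. For $|w|=L$ the level is $0$, so $T_w\models h$, and we get $T_w\models\varphi_n$ and $F_w\not\models\varphi_n$. By Lemma~\ref{lem:sep}, every equivalent $\mathrm{ML}$-formula has length at least $2^{L+1}=2^{n2^n}$ and modal depth at least $L=n2^n-1$.
\end{proof}

\begin{remark}
The ladders in the proofs of Theorems~\ref{thm:A} and~\ref{thm:B} are finite and acyclic. An $\mathrm{ML}$-formula has the same value at a point and at the root of the tree of all paths from that point, by induction on the formula, and so has $\varphi_n$, being equivalent to an $\mathrm{ML}$-formula. Hence the lower bounds hold for every $\mathrm{ML}$-formula that agrees with $\varphi_n$ on finite trees.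
\end{remark}

\section{The upper bound}\label{sec:C}

Let $\varphi$ be a $\mu\mathrm{ML}$-formula of length $m$ that is equivalent to an $\mathrm{ML}$-formula. The difficulty is that the hypothesis gives no bound on the depth $d$ of that formula in terms of $m$. We attach to every point a type from a set of size $2^{O(m)}$ that is computed from the types of the successors. A stabilization argument on pairs of types then replaces $d$ by a depth $K=2^{O(m)}$, and finally we write down the formula that computes types on trees of depth $K$.

\subsection{The evaluation game}

A type should record which subformulas of $\varphi$ hold at a point, but subformulas have free variables. The evaluation game gives them a meaning.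

Put $\varphi$ into negation normal form: replace $\xi\to\xi'$ by $\neg\xi\vee\xi'$ and push negations to the propositions by the dualities between $\top$ and $\bot$, $\wedge$ and $\vee$, $\Diamond$ and $\Box$, and $\neg\mu X.\chi(X)\equiv\nu X.\neg\chi(\neg X)$ with its dual. By positivity no variable ends up negated. Rename variables so that each $X$ has a unique binder $\sigma X.\chi_X$ with $\sigma\in\{\mu,\nu\}$. We write $\varphi$ for the resulting equivalent formula, $\mathrm{Sub}$ for its set of subformulas, and $P$ for its set of propositions. Each node of the original syntax tree gives at most two nodes of the new one (a proposition $q$ may become $\neg q$), so $c:=|\mathrm{Sub}|\le2m$. \emph{Literals} are $\top$, $\bot$, $q$, $\neg q$ with $q\in P$.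

The evaluation game on a structure $M$ has positions $(s,\psi)$ with $s$ a point and $\psi\in\mathrm{Sub}$. At $(s,\psi_1\vee\psi_2)$ Verifier moves to some $(s,\psi_i)$, and at $(s,\Diamond\xi)$ she moves to some $(t,\xi)$ with $s\to t$. At $\wedge$ and $\Box$ Falsifier makes the corresponding moves. The moves from $(s,\sigma X.\chi_X)$ and from $(s,X)$ to $(s,\chi_X)$ are forced. At a literal the play ends, and Verifier wins iff the literal is true at $s$. A player who cannot move at a modality loses. Infinite plays are decided by a parity condition on the formula components: give a variable $X$ the priority $2|\sigma X.\chi_X|$ if $\sigma=\nu$ and $2|\sigma X.\chi_X|+1$ if $\sigma=\mu$, give all other formulas priority $0$, and let Verifier win iff the largest priority seen infinitely often is even. The winner of an infinite play does not change if a finite prefix is removed. We use two standard facts \cite{SE,BW}: such games are \emph{determined}, meaning that from every position one of the players has a winning strategy; and $s\models\varphi$ iff Verifier has a winning strategy from $(s,\varphi)$.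

The \emph{type} of $s$ is $\mathrm{tp}(s)=\{\psi\in\mathrm{Sub}:\text{Verifier wins from }(s,\psi)\}$. It depends only on the part of $M$ reachable from $s$. By independence of prefixes, for modal formulas in $\mathrm{Sub}$,
\begin{equation}\label{eq:modal}
\Diamond\xi\in\mathrm{tp}(s)\iff\exists t\in\mathrm{succ}(s):\ \xi\in\mathrm{tp}(t),\qquad
\Box\xi\in\mathrm{tp}(s)\iff\forall t\in\mathrm{succ}(s):\ \xi\in\mathrm{tp}(t).
\end{equation}

\subsection{Types are determined locally}

Let $\Lambda\subseteq\mathrm{Sub}$ be the set of literals and modal formulas. The rest of the type cannot be computed from $\Lambda$ by plain recursion, because the moves that stay at $s$ may cycle, as in $\mu X.(X\vee q)$. A finite game resolves the cycles.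

\begin{lemma}\label{lem:local}
For each $\psi\in\mathrm{Sub}$ there is a Boolean function $B_\psi\colon\{0,1\}^\Lambda\to\{0,1\}$ such that, for every point $s$ of every structure, $\psi\in\mathrm{tp}(s)$ iff $B_\psi(z_s)=1$, where $z_s$ is the indicator vector of $\Lambda\cap\mathrm{tp}(s)$.
\end{lemma}

\begin{proof}
For $z\in\{0,1\}^\Lambda$ let $\mathcal G_z$ be the game with positions $\mathrm{Sub}$, with the moves at $\vee,\wedge$, binders and variables and the parity condition as above, in which each $\lambda\in\Lambda$ ends the play and is won by Verifier iff $z(\lambda)=1$. It is a finite parity game, hence determined. Let $B_\psi(z)=1$ iff Verifier wins $\mathcal G_z$ from $\psi$. It suffices to show that the player who wins $\mathcal G_{z_s}$ from $\psi$ also wins the evaluation game from $(s,\psi)$. This player follows the winning strategy of $\mathcal G_{z_s}$ until a position $(s,\lambda)$ with $\lambda\in\Lambda$ is reached. If that never happens, the play is an infinite play of $\mathcal G_{z_s}$ and is won. If it happens, then $\lambda$ is won by this player in $\mathcal G_{z_s}$, so the player has a winning strategy from $(s,\lambda)$: by definition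 of $z_s$ for Verifier, and by determinacy for Falsifier. Continuing with it wins, since prefixes do not matter.
\end{proof}

For $a\subseteq P$ and a set $S$ of subsets of $\mathrm{Sub}$, define $z\in\{0,1\}^\Lambda$ by giving a literal its truth value when exactly the propositions in $a$ are true, and by $z(\Diamond\xi)=1$ iff $\xi\in\tau$ for some $\tau\in S$, and $z(\Box\xi)=1$ iff $\xi\in\tau$ for all $\tau\in S$. Let $\Gamma(a,S)=\{\psi:B_\psi(z)=1\}$. By Lemma~\ref{lem:local} and \eqref{eq:modal}, if $a$ is the set of propositions from $P$ true at $s$, then
\begin{equation}\label{eq:Gamma}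
\mathrm{tp}(s)=\Gamma\bigl(a,\{\mathrm{tp}(t):s\to t\}\bigr).
\end{equation}

\subsection{Bounding the depth}

Recall \emph{$k$-bisimilarity} over $P$, a relation between points of possibly different structures: $s\sim_0s'$ if $s,s'$ satisfy the same propositions from $P$; and $s\sim_{k+1}s'$ if $s\sim_0s'$, every successor $t$ of $s$ has $t\sim_kt'$ for some successor $t'$ of $s'$ (forth), and every successor $t'$ of $s'$ has $t\sim_kt'$ for some successor $t$ of $s$ (back). Induction on $k$ shows that $s\sim_{k+1}s'$ implies $s\sim_ks'$, and that an $\mathrm{ML}$-formula of modal depth at most $k$ with propositions from $P$ is \emph{invariant} under $\sim_k$, i.e.\ has the same value at $\sim_k$-related points.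

Invariance of $\varphi$ under $\sim_k$ is a statement about two points, so we follow pairs of types. Let $R_k$ be the set of all pairs $(\mathrm{tp}(s),\mathrm{tp}(s'))$ with $s\sim_ks'$, over all structures. Then $R_0\supseteq R_1\supseteq\cdots$ and $|R_0|\le4^c$, and $\varphi$ is invariant under $\sim_k$ iff no pair in $R_k$ has $\varphi$ in exactly one component. A decreasing sequence of finite sets could pause and then decrease again; the next lemma excludes this.

\begin{lemma}\label{lem:stab}
$R_{k+1}=\mathcal F(R_k)$ for all $k$, where, with $\pi_1,\pi_2$ the projections,
\[
\mathcal F(Q)=\bigl\{\bigl(\Gamma(a,\pi_1Z),\Gamma(a,\pi_2Z)\bigr):a\subseteq P,\ Z\subseteq Q\bigr\}.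
\]
Hence there is $K\le4^c$ with $R_k=R_K$ for all $k\ge K$.
\end{lemma}

\begin{proof}
Let $s\sim_{k+1}s'$, with common set $a$ of propositions from $P$, and let $Z\subseteq R_k$ consist of the pairs $(\mathrm{tp}(t),\mathrm{tp}(t'))$ with $s\to t$, $s'\to t'$, $t\sim_kt'$. By forth, $\pi_1Z$ is the set of types of successors of $s$; by back, $\pi_2Z$ is that of $s'$. So $(\mathrm{tp}(s),\mathrm{tp}(s'))\in\mathcal F(R_k)$ by \eqref{eq:Gamma}.

Conversely, let $a\subseteq P$ and $Z\subseteq R_k$. For each pair in $Z$ choose points $t\sim_kt'$ with these types, and form the disjoint union of the structures involved. Add new points $s,s'$ at which exactly the propositions in $a$ hold, with edges from $s$ to all chosen $t$ and from $s'$ to all chosen $t'$. The parts reachable from old points are unchanged, so their types and the relations $t\sim_kt'$ persist. Thus $s\sim_{k+1}s'$, and by \eqref{eq:Gamma} the types of $s,s'$ are $\Gamma(a,\pi_1Z)$ and $\Gamma(a,\pi_2Z)$.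

Let $K$ be least with $R_{K+1}=R_K$. Applying $\mathcal F$ repeatedly gives $R_k=R_K$ for $k\ge K$, and $R_0\supsetneq\dots\supsetneq R_K$ gives $K\le|R_0|\le4^c$.
\end{proof}

Now we use the hypothesis, and this is its only use. Let $\varphi\equiv\psi_0$ with $\psi_0\in\mathrm{ML}$ of modal depth $d$. Replacing the propositions outside $P$ by $\bot$ preserves the equivalence, because the value of $\varphi$ does not change when these propositions are made false everywhere. So $\varphi$ is invariant under $\sim_d$. We have $R_K\subseteq R_d$, by monotonicity if $d\le K$ and with equality if $d\ge K$. Hence no pair in $R_K$ has $\varphi$ in exactly one component, and $\varphi$ is invariant under $\sim_K$.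

Let $U_k(s)$ be the tree of all paths from $s$ with at most $k$ edges: a path is labeled like its last point, and its successors are its one-edge extensions in $U_k(s)$. Let $r_k(s)$ be the root. Then $r_0(s)$ has no successors, and the successors of $r_{k+1}(s)$ correspond to the successors $t$ of $s$ and generate copies of the trees $U_k(t)$. Induction on $k$ gives $s\sim_kr_k(s)$, and therefore
\begin{equation}\label{eq:trunc}
s\models\varphi\iff r_K(s)\models\varphi\iff\varphi\in\mathrm{tp}(r_K(s)).
\end{equation}

\subsection{The formula}

\begin{proof}[Proof of Theorem~\ref{thm:C}]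
Write $B_\psi$ in disjunctive normal form over variables named by the elements of $\Lambda$, with one conjunction of $|\Lambda|$ possibly negated variables for each $z$ with $B_\psi(z)=1$ (an empty disjunction is $\bot$, an empty conjunction $\top$). It has at most $c2^c$ occurrences of variables. Define $\mathrm{ML}$-formulas $\psi^{(k)}$ for all $\psi\in\mathrm{Sub}$ at once by substituting for these variables. A literal is replaced by itself. In $\psi^{(0)}$, each $\Diamond\xi$ is replaced by $\bot$ and each $\Box\xi$ by $\top$. In $\psi^{(k+1)}$, each $\bigcirc\xi$ is replaced by $\bigcirc\xi^{(k)}$. We claim that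
\[
s\models\psi^{(k)}\iff\psi\in\mathrm{tp}(r_k(s)).
\]
By Lemma~\ref{lem:local} it suffices to show that the formula substituted for $\lambda\in\Lambda$ holds at $s$ iff $\lambda\in\mathrm{tp}(r_k(s))$. For literals this holds because $s$ and $r_k(s)$ have the same label. For modal $\lambda$ and $k=0$ it follows from \eqref{eq:modal}, as $r_0(s)$ has no successors. For $\lambda=\Diamond\xi$ and $k+1$: by induction $s\models\Diamond\xi^{(k)}$ iff $\xi\in\mathrm{tp}(r_k(t))$ for some successor $t$ of $s$, and by \eqref{eq:modal} and the structure of $U_{k+1}(s)$ this holds iff $\Diamond\xi\in\mathrm{tp}(r_{k+1}(s))$. For $\Box\xi$ replace ``some'' by ``every''.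

By \eqref{eq:trunc}, $\varphi\equiv\varphi^{(K)}$, and $\varphi^{(K)}$ has modal depth at most $K\le4^c\le4^{2m}$.

\emph{Length.} Let $S_k\ge1$ be the largest length of a formula $\psi^{(k)}$. Charge to each variable occurrence of the normal form at most one negation, one binary connective with its two parentheses, and the substituted formula. The latter has at most $2$ symbols if it is a literal or a constant, and at most $S_k+3$ symbols, parentheses included, if it is $\bigcirc\xi^{(k)}$. So $S_0\le8c2^c$ and $S_{k+1}\le c2^c(S_k+7)\le8c2^cS_k$. Since $8c2^c\le2^{2c+3}$,
\[
|\varphi^{(K)}|\le2^{(2c+3)(4^c+1)}=2^{2^{O(m)}}.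
\]

\emph{Distinct subformulas.} Every subformula of $\varphi^{(K)}$ occurs, for some $\psi\in\mathrm{Sub}$ and $k\le K$, at a node of the syntax tree of $\psi^{(k)}$ that lies outside the substituted formulas $\xi^{(k-1)}$. There are at most four such nodes per variable occurrence, so at most $(K+1)\cdot c\cdot4c2^c=2^{O(m)}$ distinct subformulas.
\end{proof}

\begin{remark}
The formulas $\varphi^{(k)}$ exist for every $\varphi$ and evaluate $\varphi$ on the truncated tree $U_k(s)$. For $\varphi=\mu X.(p\vee\Diamond X)$ we have $\Lambda=\{p,\Diamond X\}$, both $B_\varphi$ and $B_X$ are the disjunction of the two variables, and $\varphi^{(k)}$ says that $p$ is reachable in at most $k$ steps. For $\varphi=\nu X.\Diamond X$, which asserts an infinite path, $\varphi^{(k)}\equiv\bot$ for all $k$. Without the hypothesis of Theorem~\ref{thm:C} it is \eqref{eq:trunc} that fails.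
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
The upper bounds are Theorem~\ref{thm:C}, and they persist when the maximum is restricted. For the lower bounds let $C$ be a constant with $|\varphi_n|\le Cn$ for the proposition-free formulas of Theorem~\ref{thm:B}, let $m\ge2C$ and $n=\lfloor m/C\rfloor\ge2$. Then $|\varphi_n|\le m$, so $\mathrm{len}(m)\ge2^{n2^n}\ge2^{2^n}$ and $\mathrm{dep}(m)\ge n2^n-1\ge2^n$. A formula of modal depth $d$ contains a chain of $d$ nested modal occurrences, which have different lengths and are therefore distinct subformulas; hence $\mathrm{dag}(m)\ge\mathrm{dep}(m)$. Since $n\ge m/(2C)$, the corollary follows.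
\end{proof}

\begin{thebibliography}{9}

\bibitem{BW}
Bradfield and Walukiewicz, \emph{The mu-calculus and model checking}, Handbook of Model Checking.

\bibitem{JK}
Jean Christoph Jung and J\k{e}drzej Ko{\l}odziejski, \emph{Modal Separability of Fixpoint Formulae}, arXiv:2406.01497 (2024).

\bibitem{SE}
Streett and Emerson, 1989.

\end{thebibliography}
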